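# Sign changes of holonomy angles and a parity law for quaternionic lattices

## 1. Geodesics in one factor, holonomy angles, quaternionic lattices

### 1.1 Closed geodesics that move in one factor

Let $\mathbb H$ be the upper half-plane, $n\ge 1$ an integer, and $\mathcal H^{(n)}=\mathbb H^{n+1}$, with factors numbered $0,1,\dots,n$. Let $\Gamma\subset \mathrm{PSL}(2,\mathbb R)^{n+1}$ be an irreducible cocompact lattice and $\mathcal M=\Gamma\backslash\mathcal H^{(n)}$.

**Definition (rotation angle).** An elliptic element of $\mathrm{PSL}(2,\mathbb R)$ fixes one point $p\in\mathbb H$, and its derivative at $p$ is a rotation of $T_p\mathbb H$. The angle of that rotation, modulo $2\pi$, is its rotation angle.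

For example, $k(\varphi)=\begin{pmatrix}\cos\varphi&\sin\varphi\\-\sin\varphi&\cos\varphi\end{pmatrix}$ fixes $i$, and its derivative there is $(\cos\varphi-i\sin\varphi)^{-2}=e^{2i\varphi}$. So its angle is $2\varphi$, while its trace is $2\cos\varphi$. We use only the following: the angle is an injective function of the $\mathrm{PSL}(2,\mathbb R)$-conjugacy class of the elliptic element, and it changes sign under inversion and under conjugation by a real matrix of negative determinant (conjugating $k(\varphi)$ by $\mathrm{diag}(1,-1)$ gives $k(-\varphi)$).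

**Definition (the geodesics in play).** Let $\gamma=(\gamma_0,\dots,\gamma_n)\in\Gamma$ with $\gamma_0$ hyperbolic and $\gamma_1,\dots,\gamma_n$ elliptic, with fixed points $p_1,\dots,p_n$. The curve that runs along the axis of $\gamma_0$ in factor $0$ and stays at $p_j$ in factor $j$ closes up in $\mathcal M$. It is a closed geodesic $C$ that propagates only in the factor $0$, and such oriented closed geodesics correspond to the conjugacy classes of such $\gamma$. It is primitive if $\gamma$ is not an $r$-th power in $\Gamma$ with $r\ge2$. Parallel transport around $C$ rotates the tangent plane of factor $j$; the angles form the holonomy angle $\theta_C=(\theta_1,\dots,\theta_n)\in[-\pi,\pi]^n$, where $\theta_j$ is the rotation angle of $\gamma_j$.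

For example, let $n=1$ and suppose $\gamma_0$ has trace $5+3\sqrt2\approx 9.243$ and $\gamma_1$ has trace $5-3\sqrt2\approx0.757$. Then $2\cosh(l_C/2)=5+3\sqrt2$ gives $l_C\approx4.42$, and $2\cos\varphi=5-3\sqrt2$ gives $\theta_C=\pm2\varphi\approx\pm2.365$. Such an element is produced in 1.3.

For $\sigma\in\{\pm1\}^n$ write $\sigma\theta$ for the coordinatewise product. It is known that $l_{C'}=l_C$ if and only if $\theta_{C'}\in\{\sigma\theta_C:\sigma\in\{\pm1\}^n\}$; consequently only finitely many of these geodesics have a given angle.

**Definition (invariance).** The holonomy angles are invariant under $\sigma$ if for every $\theta\in[-\pi,\pi]^n$ the number of primitive closed geodesics with angle $\theta$ equals the number with angle $\sigma\theta$.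

For example, invariance under $\sigma=(-1,\dots,-1)$ always holds: reversing the orientation of $C$ replaces $\gamma$ by $\gamma^{-1}$ and $\theta_C$ by $-\theta_C$, and it preserves primitivity.

### 1.2 Quaternion algebras and their ramification

Let $K$ be a number field. For $a,b\in K^*$, $(a,b)_K$ is the quaternion algebra generated by $i,j$ with $i^2=a$, $j^2=b$, $ij=-ji$. Write $\mathrm{trd}$ and $\mathrm{nrd}$ for the reduced trace and norm; a superscript $1$ means norm one. For a place $v$ put $B_v=B\otimes_KK_v$. At a non-complex place $B_v$ is either $M_2(K_v)$ ($B$ splits at $v$) or the unique quaternion division algebra over $K_v$ ($B$ ramifies at $v$). Put $\mathrm{inv}_v(B)=-1$ if $B$ ramifies at $v$ and $+1$ otherwise; for $B=(a,b)_K$ this is the Hilbert symbol $(a,b)_v$.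

**Example (running).** Let $K=\mathbb Q(\sqrt2)$ and $B=(-1,7)_K$. Both real places are split, since $7>0$. The prime $7$ splits in $K$, because $3^2\equiv 2$ modulo $7$. At each of the two places above it, $-1$ is a non-square unit and $7$ a uniformizer, so $B$ ramifies. At every other odd place both entries are units, so $B$ splits. Only one place lies above $2$, and the number of ramified places is even, so $B$ splits there too. Hence $B$ ramifies exactly at the two places above $7$.

**Standing setting.** $K$ is a totally real field of degree $m$ with real places $\tau_0,\dots,\tau_{m-1}$. $B/K$ is a quaternion division algebra, split at $\tau_0,\dots,\tau_n$ and ramified at $\tau_{n+1},\dots,\tau_{m-1}$. We fix isomorphisms $\rho_j:B\otimes_{\tau_j}\mathbb R\cong M_2(\mathbb R)$ for $0\le j\le n$, and write $x_j=\rho_j(x)$. $O$ is a maximal order of $B$.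

It is standard that, via $(\rho_0,\dots,\rho_n)$, the image $\Gamma_O$ of $O^1$ in $\mathrm{PSL}(2,\mathbb R)^{n+1}$ is an irreducible cocompact lattice, and so is the image of any subgroup of $B^1$ commensurable with $O^1$. This $\Gamma_O$ is the lattice derived from $O$. In the running example $m=2$, $n=1$.

### 1.3 Admissible elements

**Definition (admissible).** An element $x\in B^1$ is admissible if $x_0$ is hyperbolic and $x_1,\dots,x_n$ are elliptic.

Let $x$ be admissible. It has infinite order, and each $\rho_j$ is injective on $B$, so every $x_j$ has infinite order in $\mathrm{PSL}(2,\mathbb R)$: if $x_j^r=\pm1$, then $x^r=\pm1$. Hence $\theta_j(x)\notin\pi\mathbb Q$; in particular $\theta_j(x)\not\equiv-\theta_j(x)$ modulo $2\pi$, and the endpoints $\pm\pi$ never occur. The field $L=K(x)$ is quadratic over $K$. It is split at $\tau_0$ because $x_0$ has two real eigenvalues, and complex at $\tau_1,\dots,\tau_n$ because $x_j$ is elliptic. It is also complex at $\tau_j$ for $j>n$, because there $B$ becomes the Hamilton algebra and $x\notin K$. Since $L$ has a real embedding, its only roots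 of unity are $\pm1$.

**Example (running).** Let $t=5+3\sqrt2$, with $\tau_0(\sqrt2)>0>\tau_1(\sqrt2)$. Then $\tau_0(t)\approx9.24>2$ and $|\tau_1(t)|\approx0.76<2$. Put $d=t^2-4=39+30\sqrt2$. At the two places above $7$, $\sqrt2\equiv3$ or $4$, so $d\equiv129\equiv3$ or $d\equiv159\equiv5$ modulo $7$; both are non-squares. So $L=K(\sqrt d)$ is a field at every ramified place of $B$, and it embeds in $B$ (fact (c) below). The root $x$ of $X^2-tX+1$ becomes an admissible element of $B^1$. It is integral. Choose $w\in B^*$ with $wxw^{-1}=x^{-1}=t-x$ and $w^2\in O_K$ (possible after scaling; Lemma 2 shows $w^2\in K$). Then $O_K[x]+O_K[x]w$ is an order, so $x$ lies in a maximal order.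

### 1.4 Trace field and class numbers

**Definition (trace field).** For $\gamma\in\Gamma$ let $\mathrm{tr}(\gamma_0)$ be the trace of a lift of $\gamma_0$ to $\mathrm{SL}(2,\mathbb R)$, determined up to sign. The trace field of $\Gamma$ is $\mathbb Q(\mathrm{tr}(\gamma_0):\gamma\in\Gamma)$.

By Margulis's arithmeticity theorem, $\Gamma$ is arithmetic: with $K$ its trace field, $\Gamma$ is commensurable to a lattice derived from a maximal order in a quaternion algebra over $K$, and $K$ is totally real. In the running example, with $x\in O$, all traces of $\Gamma_O$ lie in $\tau_0(K)$, and $t=5+3\sqrt2$ is one of them, so the trace field is $\mathbb Q(\sqrt2)$.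

**Definition (class numbers).** $h_K$ is the class number of $K$, and $h_K^+$ is the narrow class number (ideals modulo principal ideals with a totally positive generator).

For totally real $K$ of degree $m$, $h_K^+/h_K=2^m/[O_K^*:O_{K,+}^*]$, with $O_{K,+}^*$ the totally positive units. This is a power of $2$, and $h_K=h_K^+$ if and only if every pattern of signs at the real places is realized by a unit. For example $\mathbb Q(\sqrt2)$ has $h_K=h_K^+=1$, since $1+\sqrt2$ has norm $-1$. For $\mathbb Q(\sqrt3)$ the units are $\pm(2+\sqrt3)^k$, all of norm $1$, so $h_K=1$ but $h_K^+=2$.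

### 1.5 Finite adeles and congruence lattices

Let $\hat B$ be the finite-adelic completion of $B$, $\hat O=\prod_{v<\infty}O_v$, and for an integer $N\ge1$
$$\Gamma(N)=\{x\in O^1:x\equiv1\bmod NO\},\qquad \hat\Gamma(N)=\{u\in\hat O^1:u\equiv1\bmod N\hat O\}.$$
Since $\hat O\cap B=O$ and $N\hat O\cap B=NO$, we have $\hat O^1\cap B^1=O^1$ and $\hat\Gamma(N)\cap B^1=\Gamma(N)$.

**Definition (congruence lattice).** Let $\Gamma$ be a lattice with full preimage $\tilde\Gamma\subset B^1$ (so $-1\in\tilde\Gamma$). It is a congruence lattice if $\tilde\Gamma=U\cap B^1$ with $U\subset\hat B^1$ a compact open subgroup.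

For example $\Gamma_O$ is one, with $U=\hat O^1$, and so is the image of $\Gamma(N)$, with $U=\pm\hat\Gamma(N)$.

**Definition (profinite powers).** For $\gamma\in\hat O^1$ the homomorphism $s\mapsto\gamma^s$ from $\mathbb Z$ extends continuously to $\hat{\mathbb Z}=\prod_p\mathbb Z_p$, because $\hat O^1$ is profinite.

For example, in a finite group an element $g$ of order $f$ has $g^s=g^{s\bmod f}$ for $s\in\hat{\mathbb Z}$. The components of $s$ at different primes $p$ are independent: some $s\in\hat{\mathbb Z}$ has component $1$ at $p=7$ and $-1$ at all other primes.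

### 1.6 Textbook facts that are used

Let $L=K(\sqrt d)$ be quadratic over $K$, $L_v=L\otimes_KK_v$, $N=N_{L/K}$.

(a) Skolem–Noether. Two non-central elements of $B$ (or of $B_v$) with the same reduced trace and norm are conjugate under $B^*$ (or $B_v^*$). If $B_v=M_2(K_v)$, each has a cyclic vector, so both are conjugate to the same companion matrix. The centralizer of a non-central $x\in B$ is $K(x)$, and in $B_v$ it is $K(x)\otimes_KK_v$.

(b) A quaternion algebra over $K$ ramifies at an even finite number of places, none of them complex, and every even set of non-complex places is the ramification set of exactly one.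

(c) Albert–Brauer–Hasse–Noether. $L$ embeds in $B$ if and only if $L_v$ is a field at every $v$ where $B$ ramifies.

(d) Class field theory. There is a character $\chi=\prod_v\chi_v$ of the ideles of $K$, trivial on $K^*$, with $\chi_v(a)=1\iff a\in N(L_v^*)$, that is, $\chi_v(a)=(a,d)_v$. Its kernel is $K^*N(\mathbb A_L^*)$. If $L/K$ is unramified at $v$, then $\chi_v=1$ on units. Hasse's norm theorem: an element of $K^*$ that is a norm from $L_v$ at every $v$ is a norm from $L$.

(e) Hasse–Schilling. $\mathrm{nrd}(B^*)$ is the set of $a\in K^*$ that are positive at the real places where $B$ ramifies.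

(f) Strong approximation. $B^1$ is dense in $\hat B^1$, because $B$ is split at $\tau_0$.

When $L=K(x)$ with $x$ admissible, $\chi_{\tau_0}=1$ and $\chi_{\tau_j}=\mathrm{sgn}$ for $1\le j\le m-1$.

## 2. The conjecture on sign changes, and what is proved

Two statements are known.

(i) Invariance under $\sigma=(-1,\dots,-1)$ always holds.

(ii) Let $h_K=h_K^+$. If $\Gamma$ is a lattice derived from a maximal order in a quaternion algebra over $K$, or a principal congruence subgroup of such a lattice, then the holonomy angles are invariant under all sign changes.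

The problem, from Dubi Kelmer, "Distribution of holonomy about closed geodesics in a product of hyperbolic planes", arXiv:0911.0329 (2009), is whether maximality of the order matters in (ii).

**Conjecture.** For an irreducible cocompact lattice $\Gamma$ with trace field $K$ satisfying $h_K=h_K^+$, the holonomy angles are invariant under all sign changes.

For $n=1$ this holds by (i). For every even $n\ge2$ it is false.

**Theorem 1.** Let $n\ge2$ be even and let $K$ be any totally real field of degree $m\ge n+2$. There is a torsion-free irreducible cocompact lattice $\Gamma\subset\mathrm{PSL}(2,\mathbb R)^{n+1}$ with trace field $K$, a finite-index subgroup of a lattice derived from a maximal order of a quaternion algebra over $K$, and an angle $\theta$, such that some primitive closed geodesic has holonomy angle $\theta$, while no closed geodesic has holonomy angle $\sigma\theta$ for any $\sigma$ with $\prod_j\sigma_j=-1$ (for instance $\sigma=(-1,1,\dots,1)$). In particular the holonomy angles of $\Gamma$ are not invariant under these $\sigma$. For every $n$ there are such $K$ with $h_K=h_K^+$,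 for instance $K=\mathbb Q(\zeta_{2^a})^+$ with $2^{a-2}\ge n+2$. Hence the conjecture is false for every even $n$.

**Theorem 2.** Let $\Gamma$ be a congruence lattice ($K$, $B$, $n\ge1$ arbitrary as in the standing setting; no assumption on class numbers). Then the holonomy angles are invariant under every $\sigma$ with $\prod_j\sigma_j=1$. If $n$ is odd, they are invariant under all sign changes.

**Theorem 3.** Let $n\ge2$ be even. For every $K,B$ as in the standing setting and every maximal order $O$, there is a torsion-free congruence lattice $\Gamma\subset\Gamma_O$ with trace field $K$ for which the conclusion of Theorem 1 holds. Its holonomy angles are invariant under $\sigma$ if and only if $\prod_j\sigma_j=1$.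

**Corollary.** (a) For even $n\ge2$, in every commensurability class (in particular for every $K$ with $h_K=h_K^+$) the sign changes that are symmetries of all congruence lattices are exactly those with $\prod_j\sigma_j=1$. (b) For odd $n$, the statement of the conjecture holds for all congruence lattices, for every $K$. (c) Let $n$ be odd and let $\Gamma$ be as in the conjecture (without the class number hypothesis), commensurable with $\Gamma_O$ with $B$ defined over the trace field $K$. If every finite-index subgroup of $O^1$ is a congruence subgroup (contains some $\Gamma(N)$), then $\Gamma$ is invariant under all sign changes.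

For odd $n\ge3$ and non-congruence $\Gamma$, whose existence is a matter of the congruence subgroup problem, nothing unconditional is claimed.

## 3. Small $n$, and conjugation by units

For $n=1$ the only sign changes are $1$ and $-1$, and (i) settles both. For $n=2$, (i) takes care of $(1,1)$ and $(-1,-1)$, and it identifies the questions for $(-1,1)$ and $(1,-1)$. So there is one question: do $(\theta_1,\theta_2)$ and $(-\theta_1,\theta_2)$ occur equally often? For $n=3$, each pair $\{\sigma,-\sigma\}$ contains exactly one $\sigma$ with $\prod\sigma_j=1$, since $\prod(-\sigma_j)=-\prod\sigma_j$. For $n$ even, $\sigma$ and $-\sigma$ have the same product. This is where the parity of $n$ will matter.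

The sensible way to prove invariance is to find a symmetry. Suppose $g\in B^*$ satisfies $g\tilde\Gamma g^{-1}=\tilde\Gamma$ and $\operatorname{sgn}\tau_j(\mathrm{nrd}\,g)=\sigma_j$ for $1\le j\le n$. Conjugation by $g$ permutes the classes of $\tilde\Gamma$, preserves primitivity, and multiplies $\theta_j$ by $\sigma_j$, because $\det\rho_j(g)=\tau_j(\mathrm{nrd}\,g)$. So the angles are invariant under $\sigma$.

For $\Gamma_O$ and $h_K=h_K^+$ such $g$ exist. Choose a unit $u\in O_K^*$ with sign $\sigma_j$ at $\tau_j$ for $1\le j\le n$ and positive at $\tau_j$ for $j>n$. By (e), $u=\mathrm{nrd}\,b$ with $b\in B^*$. At each finite $v$ every unit is the norm of an element of $O_v^*$, so $u=\mathrm{nrd}\,\hat o$ with $\hat o\in\hat O^*$. The set $b\hat o^{-1}\hat O^1$ is open in $\hat B^1$, so by (f) it contains some $b_1=b\hat o^{-1}w\in B^1$ with $w\in\hat O^1$. Then $g=b_1^{-1}b=w^{-1}\hat o$ lies in $\hat O^*\cap B^*=O^*$ and $\mathrm{nrd}\,g=u$. This $g$ normalizes $O^1$ and, because $gNOg^{-1}=NO$, every $\Gamma(N)$. That is an argument for (ii).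

It stops at the word "normalizes". For a general finite-index subgroup of $O^1$ there is no reason for $g$ to map it to itself. Take one $\gamma\in O^1$ and consider $\langle\gamma\rangle\Gamma(N)$, a group because $\Gamma(N)$ is normal in $O^1$. Conjugation by $g\in O^*$ gives $\langle g\gamma g^{-1}\rangle\Gamma(N)$, which contains the wanted angle but is in general another group. So these are the groups on which to test the conjecture. We need an invariant that obstructs any element of $B^*$-conjugacy type $g\gamma g^{-1}$ from lying in $\langle\gamma\rangle\Gamma(N)$.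

## 4. A reciprocity law for the conjugating element

Throughout, $x$ is admissible, $L=K(x)$, and $\chi$ is the character of $L/K$.

**Lemma 1.** Let $x,y\in B^1$ be admissible and $\sigma\in\{\pm1\}^n$. Then $\theta_y=\sigma\theta_x$ if and only if for some choice of sign $\pm y=gxg^{-1}$ with $g\in B^*$ and $\operatorname{sgn}\tau_j(\mathrm{nrd}\,g)=\sigma_j$ $(1\le j\le n)$. In that case
$$\prod_{v<\infty}\chi_v(\mathrm{nrd}\,g)=\prod_{j=1}^n\sigma_j.\tag{1}$$

**Proof.** The aim of the first part is to pass from angles to one global conjugation. If $\theta_y=\sigma\theta_x$, then $y_1$ is, up to sign, $\mathrm{GL}_2(\mathbb R)$-conjugate to $x_1$, so $\tau_1(\mathrm{trd}\,y)=\pm\tau_1(\mathrm{trd}\,x)$. Since $\tau_1$ is injective, $\mathrm{trd}\,y=\pm\mathrm{trd}\,x$. By (a), $\pm y=gxg^{-1}$ for some $g\in B^*$. For any such $g$, $\theta_j(y)=\operatorname{sgn}\tau_j(\mathrm{nrd}\,g)\,\theta_j(x)$, which also proves the converse. As $\theta_j(x)\not\equiv-\theta_j(x)$ modulo $2\pi$, the signs of $\tau_j(\mathrm{nrd}\,g)$ are determined, so they are the $\sigma_j$.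

For (1), use $\prod_v\chi_v(\mathrm{nrd}\,g)=1$. The place $\tau_0$ contributes $1$. The place $\tau_j$ with $1\le j\le n$ contributes $\sigma_j$. For $j>n$, $\tau_j(\mathrm{nrd}\,g)>0$ since $B$ is the Hamilton algebra there, so the contribution is $1$. Hence $\prod_{v<\infty}\chi_v(\mathrm{nrd}\,g)\cdot\prod_{j=1}^n\sigma_j=1$. The proof of (1) uses only the signs of $\tau_j(\mathrm{nrd}\,g)$. $\square$

So the product of the signs at infinity is read off at the finite places. The next lemma evaluates the finite contribution when $y$ is locally conjugate, by an element of norm one, to $x$ or to $x^{-1}$.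

**Lemma 2.** Let $x$ be admissible, $y=gxg^{-1}$ with $g\in B^*$, $v$ a finite place, and suppose $y=hx^eh^{-1}$ with $h\in B_v^1$, $e\in\{\pm1\}$. Then $\chi_v(\mathrm{nrd}\,g)=1$ if $e=1$, and $\chi_v(\mathrm{nrd}\,g)=\varepsilon_v:=\chi_v(-1)\,\mathrm{inv}_v(B)$ if $e=-1$.

**Proof.** The centralizer of $x$ in $B_v$ is $L_v$. If $e=1$, then $h^{-1}g$ centralizes $x$, so $h^{-1}g\in L_v^*$ and $\mathrm{nrd}\,g=\mathrm{nrd}(h^{-1}g)\in N(L_v^*)$.

Let $e=-1$. Since $x$ and $x^{-1}$ have the same trace and norm, (a) gives $w\in B^*$ with $wxw^{-1}=x^{-1}$. As $x\ne x^{-1}$, $w\notin L$. The element $w^2$ centralizes $x$, so $w^2\in L$. It commutes with $w$, which induces the nontrivial automorphism of $L$, so $b:=w^2\in K$. As $w\notin K$, its minimal polynomial is $X^2-b$, so $\mathrm{nrd}\,w=-b$. With $L=K(\sqrt d)$ we get $B=L\oplus Lw=(d,b)_K$, hence $\mathrm{inv}_v(B)=(d,b)_v=\chi_v(b)$. Finally $gxg^{-1}=hx^{-1}h^{-1}=(hw)x(hw)^{-1}$, so $(hw)^{-1}g\in L_v^*$ and $\mathrm{nrd}\,g\in\mathrm{nrd}(w)N(L_v^*)=-b\,N(L_v^*)$. Therefore $\chi_v(\mathrm{nrd}\,g)=\chi_v(-b)=\chi_v(-1)\,\mathrm{inv}_v(B)$.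 $\square$

We have $\varepsilon_v=1$ whenever $L/K$ is unramified and $B$ split at $v$, so for almost all $v$. The signs satisfy
$$\prod_{v<\infty}\varepsilon_v=(-1)^{m-1}(-1)^{m-1-n}=(-1)^n.\tag{3}$$
Indeed, $\prod_v\chi_v(-1)=1$ and the real places contribute $(-1)^{m-1}$; and $\prod_v\mathrm{inv}_v(B)=1$ and the real places contribute $(-1)^{m-1-n}$.

**Example (running).** Here $n=1$ and $d=t^2-4=(t-2)(t+2)=3(1+\sqrt2)(7+3\sqrt2)$, where $1+\sqrt2$ is a unit and $7+3\sqrt2$ has norm $31$. At the two places above $7$, $d$ is a unit, so $\chi_v(-1)=1$, while $\mathrm{inv}_v(B)=-1$; so $\varepsilon_v=-1$. At the place $3$ (residue field $\mathbb F_9$), $-1$ is a square, so $\varepsilon_v=1$. At the place $(7+3\sqrt2)$, $d$ has valuation $1$ and $-1$ is a non-square modulo $31$, so $\chi_v(-1)=-1$ and $\varepsilon_v=-1$. At the other odd places $\varepsilon_v=1$. At $2$, the product formula for $\chi(-1)$, with factors $-1$ at $\tau_1$ and at $(7+3\sqrt2)$, forces $\chi_v(-1)=1$, so $\varepsilon_v=1$. The product is $(-1)^3=(-1)^n$, as (3) says.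

Equation (3) matches time reversal: $y=x^{-1}=wxw^{-1}$ has $e=-1$ at every $v$ and $\prod\sigma_j=(-1)^n$.

## 5. Lattices built around one geodesic

**Lemma 3.** $\Gamma(3)$ is torsion-free; in particular $-1\notin\Gamma(3)$, and $\Gamma(3)$ embeds in $\mathrm{PSL}(2,\mathbb R)^{n+1}$ with torsion-free image.

**Proof.** Suppose $1+3a$ with $a\in O$ has prime order $\ell$. It is a primitive $\ell$-th root of unity $\zeta$ in the field $K(a)$, and $(\zeta-1)/3=a$ is an algebraic integer. The norm of $\zeta-1$ from $\mathbb Q(\zeta)$ is $\pm\ell$, so $3^{\ell-1}\mid\ell$, which is impossible since $3^{\ell-1}>\ell$. The kernel of $B^1\to\mathrm{PSL}(2,\mathbb R)^{n+1}$ is $\{\pm1\}$, so $\Gamma(3)$ embeds. $\square$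

**Lemma 4.** Let $L/K$ be a quadratic extension, split at $\tau_0$ and complex at all other real places, embedded in $B$. Then $\Gamma(3)\cap L\cong\mathbb Z$. A generator $\gamma$ is admissible, $\mathbb Q(\mathrm{trd}\,\gamma)=K$, and $\gamma$ is primitive in every subgroup of $\Gamma(3)$ containing it.

**Proof.** First we count units. By Dirichlet, $\operatorname{rank}O_L^*=2+(m-1)-1=m$ and $\operatorname{rank}O_K^*=m-1$. Since $N(O_L^*)\supset(O_K^*)^2$, the group of norm-one units of $O_L$ has rank $1$. The ring $L\cap O$ is an order of $L$, so $\Gamma(3)\cap L$ (its norm-one units congruent to $1$ modulo $3O$) has finite index in the norm-one units of $O_L$. By Lemma 3 it is torsion-free, so it is $\cong\mathbb Z$.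

Next, admissibility. At $\tau_0$, $\gamma$ has real eigenvalues $\lambda^{\pm1}$, and $\lambda\ne\pm1$ since $\gamma$ has infinite order; so $\gamma_0$ is hyperbolic. At $\tau_j$ with $j\ge1$, $\gamma$ becomes a complex number of modulus $1$, not $\pm1$; so $\gamma_j$ is elliptic for $1\le j\le n$. The trace $t=\mathrm{trd}\,\gamma$ satisfies
$$|\tau_0(t)|>2>|\tau_j(t)|\qquad(j\ge1).$$
If $t$ lay in a proper subfield $k$ of $K$, some $\tau_j\ne\tau_0$ would agree with $\tau_0$ on $k$, contradicting these inequalities. So $\mathbb Q(t)=K$.

Finally, if $\delta^r=\gamma$ with $\delta\in\Gamma(3)$, then $\delta$ commutes with $\gamma$, so $\delta\in\Gamma(3)\cap L=\langle\gamma\rangle$ and $r=\pm1$. $\square$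

From now on let $\gamma$ be as in Lemma 4, $\theta=\theta_\gamma$, $t=\mathrm{trd}\,\gamma$, and for $3\mid N$ put
$$\Gamma_N=\langle\gamma\rangle\,\Gamma(N)\subset\Gamma(3).$$
This is a torsion-free subgroup of finite index in $O^1$, so it gives an irreducible cocompact lattice. Its traces lie in $K$ (embedded by $\tau_0$), and $t$ generates $K$, so its trace field is $K$. Since $\gamma$ is primitive in it, $\theta$ is the angle of at least one primitive closed geodesic. It is a congruence lattice, with $U=\pm\langle\gamma\rangle\hat\Gamma(N)$: this is an open subgroup of $\hat O^1$, hence closed and compact, and if $\pm\gamma^k\kappa\in B^1$ with $\kappa\in\hat\Gamma(N)$, then $\kappa\in\hat\Gamma(N)\cap B^1=\Gamma(N)$, so $U\cap B^1=\pm\Gamma_N$.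

Why should $\Gamma_N$ work for large $N$? Look at $\bigcap_N\Gamma_N$. An element of it lies in the closure of $\langle\gamma\rangle$ in $\hat O^1$, so it commutes with $\gamma$ and lies in $\Gamma(3)\cap L=\langle\gamma\rangle$. If $\gamma^k$ has angle $\sigma\theta$, then by Lemma 1 its trace is $\pm t$, and comparing at $\tau_0$ gives $k=\pm1$. So $\sigma=\pm(1,\dots,1)$, whose product is $1$ when $n$ is even. In the limit group the odd sign changes have disappeared.

This is not yet a proof. Each fixed $y\notin\langle\gamma\rangle$ leaves $\Gamma_N$ for suitable $N$, but the candidates $y$ are infinite in number. They fall into finitely many $\Gamma(3)$-classes, yet the conjugator that brings a class into $\Gamma_N$ may change with $N$, and in the limit it is only an element of $\hat O^1$. The next section takes this limit; then the reciprocity law controls what is left.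

## 6. The profinite limit

**Lemma 5.** Suppose that for every $N$ divisible by $3$, $\Gamma_N$ contains an element with holonomy angle $\sigma\theta$ for some $\sigma$ (depending on $N$) with $\prod_j\sigma_j=-1$. Then there exist such a $\sigma$, an element $g\in B^*$ with $\operatorname{sgn}\tau_j(\mathrm{nrd}\,g)=\sigma_j$ $(1\le j\le n)$, an exponent $k\in\hat{\mathbb Z}$ and an element $x=(x_v)\in\hat O^1$ such that $y=g\gamma g^{-1}$ satisfies $xyx^{-1}=\gamma^k$ in $\hat O^1$. For every finite $v$ there is a unique $e_v\in\{\pm1\}$ with $\gamma^k=\gamma^{e_v}$ in $B_v$. Moreover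
$$-1=\prod_{v<\infty,\;e_v=-1}\varepsilon_v.\tag{2}$$

**Proof.**

**Step 1: the candidates fall into finitely many classes.** Let $Y$ be the set of admissible $y\in\Gamma(3)$ with $\theta_y=\sigma\theta$ for some $\sigma$ with $\prod\sigma_j=-1$. It is stable under $\Gamma(3)$-conjugation and consists of finitely many $\Gamma(3)$-classes, because each of the finitely many angles $\sigma\theta$ belongs to finitely many closed geodesics.

**Step 2: the sign in Lemma 1 is $+$.** Let $y\in Y$. Lemma 1 gives $\mathrm{trd}\,y=\pm t$. An element $1+3a$ of $\Gamma(3)$ has trace $2+3\,\mathrm{trd}\,a\equiv2$ modulo $3O_K$. If $\mathrm{trd}\,y=-t$, then $2\equiv-2$ modulo $3O_K$, so $4\in3O_K$, which is false. So $\mathrm{trd}\,y=t$. Since $t\ne0$, this means $y=g\gamma g^{-1}$ with $g$ as in Lemma 1.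

**Step 3: compactness.** By assumption $Y\cap\Gamma_N\ne\emptyset$ for $N=3\cdot i!$, $i=1,2,\dots$. By Step 1 one class, say that of $y$, meets $\Gamma_{3\cdot i!}$ for infinitely many $i$. So for these $i$ there are $x_i\in\Gamma(3)$, $k_i\in\mathbb Z$ with $x_iyx_i^{-1}\in\gamma^{k_i}\Gamma(3\cdot i!)$. Pass to a subsequence with $x_i\to x$ in the compact group $\hat O^1$ and $k_i\to k$ in $\hat{\mathbb Z}$. The factors in $\Gamma(3\cdot i!)$ tend to $1$, because every integer eventually divides $i!$. Since $s\mapsto\gamma^s$ is continuous on $\hat{\mathbb Z}$, the limit is $xyx^{-1}=\gamma^k$.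

**Step 4: locally the power is $\gamma$ or $\gamma^{-1}$.** Let $v$ be finite and $z=(\gamma^k)_v$. It is a limit of powers of $\gamma$, so it lies in the closed subalgebra $L_v$; it has norm $1$, and trace $\mathrm{trd}\,y=t$. If $L_v$ is a field, $z$ is a root of $X^2-tX+1$ in it, and the roots are $\gamma^{\pm1}$. If $L_v=K_v\times K_v$, write $\gamma=(a,a^{-1})$ and $z=(z_1,z_2)$. Then $z_1+z_2=a+a^{-1}$ and $z_1z_2=1$, so $\{z_1,z_2\}=\{a,a^{-1}\}$ and again $z=\gamma^{\pm1}$. As $\gamma\ne\gamma^{-1}$ in $L_v$, $e_v$ is unique.

**Step 5: apply the reciprocity law.** Now $y=x_v^{-1}\gamma^{e_v}x_v$ with $x_v\in B_v^1$. Lemma 2 gives $\chi_v(\mathrm{nrd}\,g)=1$ if $e_v=1$ and $\varepsilon_v$ if $e_v=-1$. Insert this in (1), whose right side is $-1$. $\square$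

By (3), the two uniform choices $e_v\equiv1$ and $e_v\equiv-1$ make the right side of (2) equal to $1$ and $(-1)^n$. For $n$ even both contradict (2), and only a mixed choice of the $e_v$ could satisfy it. There are two ways to exclude that: make all $\varepsilon_v$ equal to $1$ (Theorem 1), or force $e_v$ to be constant where $\varepsilon_v=-1$ (Theorem 3). For odd $n$ the first is impossible by (3).

## 7. An algebra with all local signs equal to $+1$: proof of Theorem 1

**Step 1: choose $L$, then $B$.** The aim is an algebra whose invariants cancel $\chi_v(-1)$ at every finite $v$. By weak approximation choose $d\in K^*$ with $\tau_0(d)>0$ and $\tau_j(d)<0$ for $j\ge1$, and let $L=K(\sqrt d)$. The algebra $D=(-1,d)_K$ is ramified at exactly the $m-1$ real places $\tau_1,\dots,\tau_{m-1}$ and at a finite set $R$ of finite places; by (b), $|R|\equiv m-1\pmod2$. The set $R\cup\{\tau_{n+1},\dots,\tau_{m-1}\}$ has cardinality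
$$\equiv(m-1)+(m-1-n)\equiv n\equiv0\pmod2.$$
By (b) there is a quaternion algebra $B/K$ ramified exactly there. Since $m-1\ge n+1$, $B$ is ramified at $\tau_{m-1}$, so it is a division algebra. Among the real places it is split at exactly $\tau_0,\dots,\tau_n$. So $B$ fits the standing setting. Let $O$ be a maximal order.

**Step 2: $L$ embeds in $B$.** At $v\in R$, $(-1,d)_v=-1$, so $d$ is not a square in $K_v$ and $L_v$ is a field. At $\tau_j$ with $j>n$, $\tau_j(d)<0$. Apply (c).

**Step 3: the signs.** For finite $v$, $B$ ramifies at $v$ if and only if $v\in R$, that is, $\mathrm{inv}_v(B)=(-1,d)_v$. Hence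
$$\varepsilon_v=\chi_v(-1)\,\mathrm{inv}_v(B)=(-1,d)_v\,\mathrm{inv}_v(B)=1 .$$

**Step 4: conclusion.** Take $\gamma$ from Lemma 4 and form the $\Gamma_N$. If for every $N$ divisible by $3$ the group $\Gamma_N$ contained an element with angle $\sigma\theta$ and $\prod\sigma_j=-1$, then (2) would read $-1=1$. So for some $N$ the lattice $\Gamma=\Gamma_N$ has no closed geodesic with such an angle, while $\theta$ is the angle of a primitive one. By Section 5, $\Gamma$ is torsion-free of finite index in $\Gamma_O$ with trace field $K$.

**Step 5: fields with $h_K=h_K^+$ of large degree.** Let $K=\mathbb Q(\zeta_{2^a})^+$. It is totally real of degree $2^{a-2}$, totally ramified at $2$ and unramified at all other finite primes. Let $H$ be the maximal subextension of the narrow Hilbert class field of $K$ of $2$-power degree over $K$. Then $H/\mathbb Q$ is Galois and $G=\mathrm{Gal}(H/\mathbb Q)$ is a $2$-group. Let $I\subset G$ be an inertia group above $2$. It meets $\mathrm{Gal}(H/K)$ trivially, as $H/K$ is unramified at finite places, and it maps onto the inertia group of $K/\mathbb Q$, which is all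 of $\mathrm{Gal}(K/\mathbb Q)$. So $I$ maps isomorphically onto $\mathrm{Gal}(K/\mathbb Q)$. The fixed field of the normal closure of $I$ is unramified over $\mathbb Q$ at all finite primes, so by Minkowski's theorem it is $\mathbb Q$; that is, $G$ is the normal closure of $I$. A proper subgroup of a $2$-group lies in a subgroup of index $2$, which is normal. So $I=G$, hence $H=K$ and $h_K^+$ is odd. Since $h_K^+/h_K$ is a power of $2$, $h_K=h_K^+$. With $2^{a-2}\ge n+2$ this gives counterexamples for every even $n$. $\square$

**Remark 1.** The result does not depend on orientation conventions: for $n$ even $\prod(-\sigma_j)=\prod\sigma_j$, so neither $\sigma\theta$ nor $-\sigma\theta$ occurs.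

**Remark 2.** The smallest case in this cyclotomic family is $n=2$, $K=\mathbb Q(\zeta_{16})^+$. Degree $n+1$ is reached by Theorem 3, for example $n=2$, $K=\mathbb Q(\zeta_7)^+$, with $B$ ramified at exactly two finite places. Here the discriminant is $49$ and the Minkowski bound is $\frac{3!}{27}\cdot7<2$, so $h_K=1$. The conjugates of the unit $2\cos(2\pi/7)$ have as sign vectors the cyclic shifts of $(+,-,-)$ (the values are about $1.25$, $-0.45$, $-1.80$). Together with $-1$ these generate all signatures, so $h_K^+=1$.

## 8. Counting geodesics adelically: proof of Theorem 2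

If $n$ is odd, one of $\pm\sigma$ has product $1$, so by (i) the statement for all $\sigma$ follows from the one for $\prod\sigma_j=1$. Let $\prod_j\sigma_j=1$, and let $\tilde\Gamma=U\cap B^1$.

**Step 1: translate geodesics into conjugates of one element.** If neither $\theta$ nor $\sigma\theta$ is the angle of a closed geodesic, there is nothing to prove. By symmetry assume $\theta=\theta_\gamma$ with $\gamma\in\tilde\Gamma$ admissible, and choose the sign of $\gamma$ so that $t=\mathrm{trd}\,\gamma$ has $\tau_0(t)>2$. (This $\gamma$ need not be as in Lemma 4.) Let $L=K(\gamma)$, and let $T$ be its norm-one group: $T(K)=L^1$, $\hat T=\hat L^1$. For $\sigma'\in\{\pm1\}^n$ put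
$$X_{\sigma'}=\{g\gamma g^{-1}:g\in B^*,\ \operatorname{sgn}\tau_j(\mathrm{nrd}\,g)=\sigma'_j,\ 1\le j\le n\}.$$
Every class in $\Gamma$ of the considered type has a unique lift to $\tilde\Gamma$ with $\tau_0(\mathrm{trd})>2$. For such lifts the sign in Lemma 1 is $+$. So closed geodesics with angle $\sigma'\theta$ correspond bijectively to $\tilde\Gamma$-classes in $X_{\sigma'}\cap U$. We show that their number, and the number of primitive ones, depends only on $\prod\sigma'_j$.

**Step 2: adelic classes and their sign.** The aim is to sort $X_{\sigma'}\cap U$ by $U$-orbits. Let $\hat X=\{y\in\hat B^1:\mathrm{trd}\,y=t\}$. Every $y\in\hat X$ is $\hat g\gamma\hat g^{-1}$ with $\hat g\in\hat B^*$. Indeed, $t^2\neq4$, so no $y_v$ is scalar, and $y_v$ is $B_v^*$-conjugate to $\gamma$ by (a). It remains to see that for almost all $v$ the conjugator can be taken in $O_v^*$. For almost all $v$ we have $O_v\cong M_2(O_{K,v})$, $\gamma,y_v\in O_v$ and $t^2-4\in O_{K,v}^*$. Then the reduction of $X^2-tX+1$ has distinct roots, so the reductions of $\gamma$ and $y_v$ are non-scalar and have cyclic vectors.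 A lift $e$ of a cyclic vector for $y_v$ makes $e,y_ve$ a basis of $O_{K,v}^2$, so $y_v$ is $O_v^*$-conjugate to the companion matrix of $X^2-tX+1$; the same holds for $\gamma$.

The element $\hat g$ is unique up to right multiplication by $\hat L^*$. So
$$\chi_f(y):=\prod_{v<\infty}\chi_v(\mathrm{nrd}\,\hat g_v)$$
is well defined (almost all factors are $1$). It is constant on $\hat B^1$-orbits, because $u\in\hat B^1$ changes $\hat g$ to $u\hat g$.

The group $U$ acts on $\hat X\cap U$ by conjugation. Let $c$ be a $U$-orbit, $y=\hat g\gamma\hat g^{-1}\in c$, $\iota_y:\hat L\to\hat B$ the embedding $s\mapsto\hat gs\hat g^{-1}$ (it sends $\gamma$ to $y$ and depends only on $y$), and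
$$D_c=\{s\in\hat T:\iota_y(s)\in U\}.$$
Since $\iota_{uyu^{-1}}=u\,\iota_y\,u^{-1}$, $D_c$ does not depend on $y\in c$. For example, if $U=\hat O^1$ and $c$ is the orbit of $\gamma$, then $D_c=\hat L^1\cap\hat O$.

**Claim.** If $\chi_f(c)\ne\prod\sigma'_j$, then $X_{\sigma'}\cap c=\emptyset$. If $\chi_f(c)=\prod\sigma'_j$, the number of $\tilde\Gamma$-classes in $X_{\sigma'}\cap c$ is $\#\,D_c\backslash\hat T/T(K)$.

If $g\gamma g^{-1}\in X_{\sigma'}\cap c$, then $\chi_f(c)=\prod_{v<\infty}\chi_v(\mathrm{nrd}\,g)=\prod\sigma'_j$ by (1). This is the first statement. From now on let $\chi_f(c)=\prod\sigma'_j$.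

**Step 3: a rational point $\hat B^1$-conjugate to $y$.** We look for $x_0\in X_{\sigma'}$ and $h\in\hat B^1$ with $hx_0h^{-1}=y$. Let $\alpha$ be the idele with $\alpha_v=\mathrm{nrd}\,\hat g_v$ for $v<\infty$, $\alpha_{\tau_j}=\sigma'_j$ for $1\le j\le n$, and $\alpha_{\tau_j}=1$ for $j=0$ and $j>n$. Then $\chi(\alpha)=\chi_f(c)\prod\sigma'_j=1$, so by (d) $\alpha=a\,N(\beta)$ with $a\in K^*$ and $\beta\in\mathbb A_L^*$. Norms from $\mathbb C$ are positive, so $a>0$ at $\tau_j$ for $j>n$, and $\operatorname{sgn}\tau_j(a)=\sigma'_j$ for $1\le j\le n$. By (e), $a=\mathrm{nrd}\,g$ with $g\in B^*$. Put $x_0=g\gamma g^{-1}\in X_{\sigma'}$ and $h=\hat g\beta_f^{-1}g^{-1}$, with $\beta_f\in\hat L^*$ the finite part of $\beta$. Then $\mathrm{nrd}\,h=\alpha_fN(\beta_f)^{-1}a^{-1}=1$ and $hx_0h^{-1}=\hat g\beta_f^{-1}\gamma\beta_f\hat g^{-1}=y$.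

**Step 4: every point of $X_{\sigma'}\cap c$ is $B^1$-conjugate to $x_0$.** Let $x=g_1\gamma g_1^{-1}\in X_{\sigma'}\cap c$, with signs $\sigma'_j$ for $\mathrm{nrd}\,g_1$, and $x=uyu^{-1}$ with $u\in U$. Then $(u\hat g)^{-1}g_1$ centralizes $\gamma$, so it lies in $\hat L^*$. Hence $\mathrm{nrd}\,g_1\in\alpha_fN(\hat L^*)=aN(\hat L^*)$, and $\mathrm{nrd}(g_1)/a$ is a local norm at all finite places. It is one at the real places: at $\tau_0$ everything is a norm; at $\tau_j$ with $1\le j\le n$ both terms have sign $\sigma'_j$; for $j>n$ both are positive. By Hasse's norm theorem $\mathrm{nrd}(g_1)/a=N(\lambda)$ with $\lambda\in L^*$. Then $b=g_1\lambda^{-1}g^{-1}$ has norm $1$ and $bx_0b^{-1}=g_1\lambda^{-1}\gamma\lambda g_1^{-1}=x$. Conversely, $bx_0b^{-1}\in X_{\sigma'}$ for every $b\in B^1$.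

**Step 5: count.** Let $T_0=gTg^{-1}$, the norm-one group of $K(x_0)$. For $b\in B^1$: $bx_0b^{-1}\in c$ if and only if $bx_0b^{-1}=uhx_0h^{-1}u^{-1}$ for some $u\in U$, if and only if $(uh)^{-1}b\in\hat T_0$ for some $u\in U$ (it centralizes $x_0$ and has norm one), if and only if $b\in Uh\hat T_0$. The centralizer of $x_0$ in $B^1$ is $T_0(K)$. So the $\tilde\Gamma$-classes in $X_{\sigma'}\cap c$ are
$$\tilde\Gamma\backslash(B^1\cap Uh\hat T_0)/T_0(K).$$
Send $b=uhs$, with $u\in U$ and $s\in\hat T_0$, to the class of $s$ in $(h^{-1}Uh\cap\hat T_0)\backslash\hat T_0/T_0(K)$.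

The map is well defined: $uhs=u'hs'$ implies $s's^{-1}=h^{-1}u'^{-1}uh\in h^{-1}Uh\cap\hat T_0$; left multiplication by $\tilde\Gamma\subset U$ changes only $u$, and right multiplication by $\kappa\in T_0(K)$ replaces $s$ by $s\kappa$.

It is surjective: $Uhs$ is open in $\hat B^1$, so it meets $B^1$ by (f).

It is injective: let $b=uhs$, $b'=u'hs'$ and $s'=(h^{-1}u_0h)s\kappa$ with $u_0\in U$, $\kappa\in T_0(K)$. Then $b'=u'u_0hs\kappa=u'u_0u^{-1}b\kappa$, so $b'\kappa^{-1}b^{-1}=u'u_0u^{-1}\in U\cap B^1=\tilde\Gamma$.

Finally identify $\hat T\cong\hat T_0$ by $s\mapsto gsg^{-1}$; it carries $T(K)$ to $T_0(K)$. Since $h(gsg^{-1})h^{-1}=\hat g\beta_f^{-1}s\beta_f\hat g^{-1}=\iota_y(s)$, the subgroup $h^{-1}Uh\cap\hat T_0$ corresponds to $D_c$. This proves the claim.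

**Step 6: primitivity depends only on $c$.** An element $x\in X_{\sigma'}\cap c$ is non-primitive in $\Gamma$ if and only if $x=\pm z^r$ with $z\in U\cap B^1$ and $r\ge2$. Such $z$ commutes with $x$, so $z=\iota_x(s)$ with $s\in T(K)$, and $\gamma=\pm s^r$. Moreover $z\in U$ if and only if $s\in D_c$. So $x$ is non-primitive if and only if $\gamma=\pm s^r$ for some $s\in T(K)\cap D_c$ and $r\ge2$, a condition on $c$ alone.

**Step 7: conclusion.** The number of closed geodesics (respectively primitive ones) with angle $\sigma'\theta$ is $\sum_c\#\,D_c\backslash\hat T/T(K)$ over all $c$ (respectively all primitive $c$) with $\chi_f(c)=\prod\sigma'_j$. Taking $\sigma'=(1,\dots,1)$ and $\sigma'=\sigma$ gives the same sum. $\square$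

## 9. Tying the local exponents together: proof of Theorem 3

Now $B$ and $O$ are given, and the $\varepsilon_v$ cannot all be arranged to be $1$. We must exclude mixed signs $e_v$ in Lemma 5. The difficulty is that $e_v$ for $v\mid p$ is governed by the $p$-component of $k\in\hat{\mathbb Z}$, and these components are independent. A single auxiliary place $W$, at which the order of $\gamma$ is divisible by all the primes concerned, will link them.

**Step 1: choose $L$.** By weak approximation choose $d\in K^*$ with $\tau_0(d)>0$, $\tau_j(d)<0$ for $j\ge1$, and $d$ a non-square in $K_v$ at all finite $v$ where $B$ ramifies. By (c) $L=K(\sqrt d)$ embeds in $B$. Take $\gamma$ from Lemma 4. Let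
$$S=\{v<\infty:\varepsilon_v=-1\},$$
a finite set. By (3) and since $n$ is even, $|S|$ is even. Let $P$ be the set of rational primes below $S$; put $p^*=p$ for odd $p$, and $2^*=4$.

**Lemma 6.** There is a finite place $W$ of $L$ such that the order $f$ of $\gamma$ in the multiplicative group of the residue field of $W$ is divisible by $p^*$ for all $p\in P$.

**Proof.** Let $M=\prod_{p\in P}p^*$ and $E=L(\zeta_{M^s})$ with $s\ge1$. The plan is to make $\gamma$ a non-$p^s$-th power in $E$, transfer this to a residue field by Chebotarev, and read off the order.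

First we claim that for $s$ large, $\gamma\notin(E^*)^{p^s}$ for all $p\in P$. Let $r=p^s$, so $\mu_r\subset E$, and suppose $\gamma=\beta^r$ with $\beta\in E$. The extension $E/L$ is abelian. Extend a real embedding of $L$ to $E$; complex conjugation then gives $c\in\mathrm{Gal}(E/L)$ inverting all roots of unity in $E$. For $\tau\in\mathrm{Gal}(E/L)$, $(\tau\beta)^r=\gamma=\beta^r$, so $\tau\beta=\zeta_\tau\beta$ with $\zeta_\tau\in\mu_r$. Compute
$$\tau c\beta=\tau(\zeta_c)\zeta_\tau\beta,\qquad c\tau\beta=\zeta_\tau^{-1}\zeta_c\beta .$$
These agree, so $\tau(\zeta_c)\zeta_\tau^2=\zeta_c$. Hence $\tau(\zeta_c\beta^2)=\tau(\zeta_c)\zeta_\tau^2\beta^2=\zeta_c\beta^2$ for all $\tau$, that is, $b=\zeta_c\beta^2\in L$. And $b^r=\gamma^2$, so $b\in O_L^*$. Since $\gamma^2$ has infinite order in the finitely generated group $O_L^*$, it is an $r$-th power there for only finitely many $r$. This proves the claim.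

Fix such an $s$. For $p\in P$, Kummer theory shows that $F_p=E(\gamma^{1/p^s})$ is a non-trivial cyclic extension of $E$ of $p$-power degree. The degrees are coprime for different $p$, so the Galois group of the compositum is the product of the $\mathrm{Gal}(F_p/E)$ and contains an element that is non-trivial on every $F_p$. By Chebotarev there is a prime $\mathfrak W\nmid M$ of $E$, unramified in the compositum, with this Frobenius. Let $q=N\mathfrak W$. As $\mathfrak W\nmid M$, $\mu_{M^s}$ injects into the residue field, so $q\equiv1$ modulo $M^s$. For each $p\in P$, $\gamma$ is not a $p^s$-th power modulo $\mathfrak W$: otherwise, by Hensel ($\mathfrak W\nmid p$) and $\mu_{p^s}\subset E$, the polynomial $X^{p^s}-\gamma$ would split over $E_{\mathfrak W}$, so $\mathfrak W$ would split completely in $F_p$ and its Frobenius there would be trivial.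

Let $f$ be the order of $\gamma$ in $\mathbb F_q^*$ and $a=v_p(q-1)$. If $p$ is odd and $p\nmid f$, then $f$ divides $(q-1)/p^a$, so $\gamma$ is a $p^a$-th power in the cyclic group $\mathbb F_q^*$; since $a\ge s$, this is a contradiction. If $p=2$ and $4\nmid f$, then $f$ divides $(q-1)/2^{a-1}$, so $\gamma$ is a $2^{a-1}$-th power. Since $4^s\mid q-1$, $a-1\ge2s-1\ge s$, again a contradiction. Let $W$ be the place of $L$ below $\mathfrak W$; the order of $\gamma$ in its residue field is also $f$. $\square$

**Step 2: what $W$ says about $k$.** Suppose every $\Gamma_N$ with $3\mid N$ contained an element of angle $\sigma\theta$ with $\prod\sigma_j=-1$ ($\sigma$ may depend on $N$). Apply Lemma 5. Let $W$ be as in Lemma 6, above the place $w$ of $K$. We have $\gamma^k=\gamma^{e_w}$ in $L_w$. Projecting to $L_W$ and reducing modulo $W$, where profinite powers of $\gamma$ depend only on the exponent modulo $f$, we get $k\equiv e_w$ modulo $f$. So $k\equiv e_w$ modulo $p^*$ for all $p\in P$.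

**Step 3: what $v\in S$ says about $k$.** Let $v\in S$ lie above $p$. Since $O_v/pO_v$ is finite, there is $A\ge1$ with $\gamma^A\in1+pO_v$. The group $(1+pO_v)\cap O_v^1$ is pro-$p$, because the successive quotients $(1+p^iO_v)/(1+p^{i+1}O_v)\cong O_v/pO_v$ are finite $p$-groups. So $s\mapsto\gamma^{As}\in B_v$ factors through $\hat{\mathbb Z}\to\mathbb Z_p$. On $\mathbb Z_p$ it is injective: the kernel is a closed subgroup, and a non-zero one would contain some $p^c$, making $\gamma$ of finite order. Since $\gamma^{A(k-e_v)}=1$ in $B_v$, the $p$-component of $k$ equals $e_v$.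

**Step 4: contradiction.** By Steps 2 and 3, $e_v\equiv k\equiv e_w$ modulo $p^*$. As $e_v,e_w\in\{\pm1\}$ and $p^*\ge3$, $e_v=e_w$. So $e_v$ is constant on $S$. The places outside $S$ contribute $1$ to the right side of (2). So that side is $1$ if $e=1$ on $S$, and $(-1)^{|S|}=1$ if $e=-1$ on $S$. This contradicts (2).

**Step 5: conclusion.** For some $N$, $\Gamma=\Gamma_N$ has no closed geodesic with angle $\sigma\theta$, $\prod\sigma_j=-1$, while $\theta$ is the angle of a primitive one. By Section 5, $\Gamma_N$ is a torsion-free congruence lattice in $\Gamma_O$ with trace field $K$. By Theorem 2 it is invariant under all $\sigma$ with $\prod\sigma_j=1$, and by what was just shown it is not invariant under any other $\sigma$. $\square$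

## 10. Odd $n$, and lattices beyond $B^1$: proof of the Corollary

Parts (a) and (b) are immediate from Theorems 2 and 3. For (c) the work is to show that $\Gamma$ comes from a subgroup of $B^1$; then the hypothesis makes it a congruence lattice.

**Step 1: normalization.** Replacing $\Gamma$ by a conjugate, we may assume that $\Gamma$ is commensurable with $\Gamma_O$. (Conjugation by real matrices multiplies all holonomy angles by one fixed sign vector, so invariance under all sign changes is not affected.) View $K\subset\mathbb R$ via $\tau_0$ and $B\subset M_2(\mathbb R)$ via $\rho_0$.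

**Step 2: lattices span $B$.** Let $\Gamma_1\subset\Gamma_O$ be a lattice. Its preimage in $B^1$ is non-commutative. Otherwise it would lie in a field $K(x)$ of degree at most $2$ over $K$, so $\Gamma_1$ would lie in a product of centralizers $T_j$ of one-parameter type, where $T_j$ is a maximal torus of $\mathrm{PSL}(2,\mathbb R)$ (if the field is $K$, enlarge it to a quadratic one). Since $\Gamma_1$ is cocompact, $\prod_j\mathrm{PSL}(2,\mathbb R)/T_j$ would be compact; but $\mathrm{PSL}(2,\mathbb R)/T_j$ is, up to a finite cover, $\mathbb H$ or a one-sheeted hyperboloid, which is not compact. So the $K$-span of the preimage is a non-commutative $K$-subalgebra of the division algebra $B$. It contains a quadratic field, is a vector space over it of dimension greater than $1$, so it has dimension $4$ and equals $B$.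

**Step 3: the $0$-component lies in $B^1$.** Let $\Gamma_1=\Gamma\cap\Gamma_O$, $\gamma\in\Gamma$, and let $z\in\mathrm{SL}(2,\mathbb R)$ be a lift of $\gamma_0$. For $b$ in the preimage of $\Gamma_1$, $zb$ is a lift of the $0$-component of an element of $\Gamma$, so $\mathrm{tr}(zb)\in K$, the trace field. By Step 2 and linearity, $\mathrm{tr}(zb)\in K$ for all $b\in B$. The trace form of $B$ is non-degenerate, so there is $z'\in B$ with $\mathrm{tr}(z'b)=\mathrm{tr}(zb)$ for all $b\in B$. As $B$ spans $M_2(\mathbb R)$ over $\mathbb R$, $z=z'$, and since $\det z=1$, $z\in B^1$.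

**Step 4: the other components.** Let $\Delta\subset O^1$ be the preimage of $\Gamma_1\cap\gamma^{-1}\Gamma_1\gamma$, and choose lifts of the $\gamma_j$ to $\mathrm{SL}(2,\mathbb R)$. For $\delta\in\Delta$, the conjugate by $\gamma$ of the image of $\delta$ lies in $\Gamma_O$ and has $0$-component $\pm z\delta z^{-1}$; since $\rho_0$ is injective, it is the image of $z\delta z^{-1}\in B^1$. So $\gamma_j\rho_j(\delta)\gamma_j^{-1}=\pm\rho_j(z\delta z^{-1})$. Hence $\rho_j(z)^{-1}\gamma_j$ commutes up to sign with $\rho_j(\delta)$, and therefore commutes with $\rho_j(\delta^2)$. The group $\Delta$ is finitely generated, and its quotient by the subgroup generated by squares is a finitely generated group of exponent dividing $2$, hence abelian and finite. So the squares generate a subgroup of finite index, which spans $B$ by Step 2. Thus $\rho_j(z)^{-1}\gamma_j$ commutes with $\rho_j(B)$, which spans $M_2(\mathbb R)$; it is a scalar of determinant $1$, and $\gamma_j=\pm\rho_j(z)$. So $\gamma$ is the image of $z$. Hence $\Gamma$ has full preimage $\tilde\Gamma\subset B^1$, commensurable with $O^1$.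

**Step 5: $\Gamma$ is a congruence lattice.** By hypothesis $\tilde\Gamma\cap O^1$, of finite index in $O^1$, contains some $\Gamma(N)$. So $\tilde\Gamma=\bigcup_i\gamma_i\Gamma(N)$, a finite union. By (f), $B^1\cap\hat\Gamma(N)=\Gamma(N)$ is dense in the open group $\hat\Gamma(N)$. So the closure of $\tilde\Gamma$ in $\hat B^1$ is $U=\bigcup_i\gamma_i\hat\Gamma(N)$, a compact open subgroup. If $\gamma_i\kappa\in B^1$ with $\kappa\in\hat\Gamma(N)$, then $\kappa\in\Gamma(N)$; so $U\cap B^1=\bigcup_i\gamma_i\Gamma(N)=\tilde\Gamma$. Theorem 2 for odd $n$ now gives invariance under all sign changes. $\square$
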